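# Inhomogeneous badly approximable points and Schmidt's game: what unequal weights change

## 1. The guess: $\mathrm{Bad}_\theta$ is winning for every $\theta$

Fix a point $\theta$ of the plane and look at its integer multiples $q\theta$ modulo 1. Fix a second point $x$. It is "badly approximated" by the multiples if no $q\theta$ comes much closer to $x$ than the size of $q$ makes natural. The natural scale may differ in the two coordinates: this is the role of the weights $k_1,k_2$ below. For given $\theta$, how large is the set of such $x$, in the sense of Schmidt's game? The answer one would first guess is: always large. We make the guess precise, test it, and then see that it is right for equal weights and wrong for all others.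

Throughout, $\|\cdot\|$ is the distance to the nearest integer, $|\cdot|$ is the absolute value or the Euclidean norm, and $\mathbf k=(k_1,k_2)$ satisfies $k_1,k_2>0$, $k_1+k_2=1$.

**Definition 1.** For $\theta=(\theta_1,\theta_2)\in\mathbb R^2$ (a $2\times1$ matrix),
$$\mathrm{Bad}(\mathbf k,2,1)=\Big\{\theta:\ \inf_{q\in\mathbb Z\setminus\{0\}}\max_{i=1,2}|q|^{k_i}\|q\theta_i\|>0\Big\},$$
$$\mathrm{Bad}_{\theta}(\mathbf k,2,1)=\Big\{x\in\mathbb R^2:\ \inf_{q\in\mathbb Z\setminus\{0\}}\max_{i=1,2}|q|^{k_i}\|q\theta_i-x_i\|>0\Big\}.$$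

So $x\notin\mathrm{Bad}_\theta(\mathbf k,2,1)$ exactly when for each $c>0$ some $q\ne0$ puts $q\theta$, modulo 1, inside the box around $x$ with half-sides $c|q|^{-k_1}$ and $c|q|^{-k_2}$. We write $\mathrm{Bad}_\theta$ when the weights are clear.

**Definition 2.** Let $\alpha,\beta\in(0,1)$. In Schmidt's game in $\mathbb R^2$ two players choose closed Euclidean balls $B_1\supset W_1\supset B_2\supset W_2\supset\cdots$. Bob chooses $B_1$ arbitrarily; then Alice chooses $W_i\subset B_i$ with $\rho(W_i)=\alpha\rho(B_i)$ and Bob chooses $B_{i+1}\subset W_i$ with $\rho(B_{i+1})=\beta\rho(W_i)$, where $\rho$ is the radius. A set $S$ is $(\alpha,\beta)$-winning if Alice can guarantee that the outcome, the point of $\bigcap_iB_i$, lies in $S$. It is $\alpha$-winning if it is $(\alpha,\beta)$-winning for every $\beta\in(0,1)$, and winning if it is $\alpha$-winning for some $\alpha>0$.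

For example, the complement of one point $z$ is $\alpha$-winning for every $\alpha<\frac12$: if $B_1$ has center $c$ and radius $\rho$, Alice centers $W_1$ at distance $(1-\alpha)\rho$ from $c$ in the direction away from $z$ (any direction if $z=c$). The center of $W_1$ is then at distance at least $(1-\alpha)\rho>\alpha\rho$ from $z$, so $z\notin W_1$. A bounded set is not winning, since Bob may start far away from it.

One theorem that supports the guess is due to Harrap and Moshchevitin: for every $\mathbf k$, if $\theta\in\mathrm{Bad}(\mathbf k,2,1)$, then $\mathrm{Bad}_\theta(\mathbf k,2,1)$ is winning. The paper of Natalia Dyakova, "Sets of inhomogeneous linear forms can be not isotropically winning", arXiv:1711.06280 (2017), raises the question whether the condition on $\theta$ can be dropped. The guess says yes: for every $\mathbf k$ and every $\theta$ there is $\alpha>0$ such that $\mathrm{Bad}_\theta(\mathbf k,2,1)$ is $\alpha$-winning.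

## 2. Rational points and rational lines

*The origin.* Let $\theta=(0,0)$. Then $\|q\theta_i-x_i\|=\|x_i\|$ for all $q$. If $x\notin\mathbb Z^2$, some $\|x_i\|$ is positive, and since $|q|^{k_i}\ge1$ we get $x\in\mathrm{Bad}_\theta$. If $x\in\mathbb Z^2$, the infimum is $0$. So $\mathrm{Bad}_\theta=\mathbb R^2\setminus\mathbb Z^2$.

*Rational points.* Let $\theta\in\frac1d\mathbb Z^2$. The set $\mathbb Z^2+\mathbb Z\theta$ is contained in $\frac1d\mathbb Z^2$. If $x$ is not in it, then $\max_i\|q\theta_i-x_i\|$ takes finitely many values, all positive, so $x\in\mathrm{Bad}_\theta$. If $x\equiv q\theta$ modulo $\mathbb Z^2$, then also $x\equiv(q+d)\theta$; one of $q,q+d$ is nonzero and gives the value $0$. So the complement of $\mathrm{Bad}_\theta$ is the discrete set $\mathbb Z^2+\mathbb Z\theta$.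

*Rational lines.* Now let $y\cdot\theta\in\mathbb Z$ for some $y\in\mathbb Z^2\setminus\{0\}$. The following inequality will be used again. For $y\in\mathbb Z^2$, $q\in\mathbb Z$ and $x\in\mathbb R^2$, write $y\cdot x=q\,(y\cdot\theta)+y\cdot(x-q\theta)$. Since $\|nu\|\le|n|\,\|u\|$ for integers $n$,
$$\|y\cdot x\|\ \le\ |q|\,\|y\cdot\theta\|+|y_1|\,\|q\theta_1-x_1\|+|y_2|\,\|q\theta_2-x_2\|.\tag{1}$$
If $y\cdot\theta\in\mathbb Z$, the first term vanishes, so $\max_j\|q\theta_j-x_j\|\ge\|y\cdot x\|/(2|y|)$ for all $q$. Hence, for all weights,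
$$\mathrm{Bad}_\theta\supset\{x:\ y\cdot x\notin\mathbb Z\}.\tag{2}$$
The complement lies in a family of equally spaced parallel lines. To see that the right side of (2) is winning, Alice must be able to dodge lines. Here is how she does that; a *round* means a move of Alice followed by a move of Bob.

**Lemma 1.** Let $\alpha=\frac14$ and $\beta\in(0,1)$. Given Bob's ball of radius $\rho$ and $K\ge1$ lines, Alice can play two rounds so that Bob's ball afterwards has distance at least $\rho/16$ from at least $K/3$ of the lines.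

*Proof.* Let $c$ be the center of Bob's ball. Write the lines as $\mathbf n_j\cdot x=a_j$ with $|\mathbf n_j|=1$ and the sign chosen so that $\mathbf n_j\cdot c\ge a_j$. For each $j$, the unit vectors $e$ with $e\cdot\mathbf n_j\ge\frac12$ are those within $60^\circ$ of $\mathbf n_j$, one third of the circle. Averaging over $e$, some $e$ satisfies $e\cdot\mathbf n_j\ge\frac12$ for at least $K/3$ of the $j$. Fix this $e$. In both rounds Alice moves the center by $\frac34\rho'e$, where $\rho'$ is the radius of Bob's current ball; this is legal since her ball has radius $\rho'/4$. Bob then moves the center by at most $\rho'/4$. For the chosen $j$, the value of $\mathbf n_j\cdot(\text{center})$ increases by at least $(\frac38-\frac14)\rho'=\rho'/8$ in each round, hence by at least $\rho/8$ in total. The final radius is $(\beta/4)^2\rho<\rho/16$. So on the final ball $\mathbf n_j\cdot x-a_j\ge\rho/8-\rho/16=\rho/16$. $\square$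

**Lemma 2.** Let $\alpha=\frac14$, and let $s\ge1$ be an integer with $(2/3)^sK<1$. Given $K\geq 0$ lines, Alice can play $2s$ rounds so that Bob's ball afterwards, of radius $r'$, has distance at least $r'/16$ from all $K$ lines.

*Proof.* Apply Lemma 1 $s$ times, each time to the lines not yet dodged; if none is left, play arbitrarily. At most $(2/3)^sK<1$ lines remain, that is, none. A line dodged from a ball of radius $\rho$ stays at distance at least $\rho/16\ge r'/16$, because the balls are nested. $\square$

One more remark. If a ball has radius $r$ with $2r|y|<\frac12$, then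
$$\text{at most one integer } a \text{ satisfies } |y\cdot x-a|<\tfrac14 \text{ for some } x \text{ in the ball.}\tag{3}$$
Indeed $y\cdot x$ varies by at most $2r|y|<\frac12$ on the ball, so two such integers would differ by less than $\frac14+\frac12+\frac14=1$.

In the case of a rational line, Alice (with $\alpha=\frac14$) plays arbitrarily until $2r|y|<\frac12$. By (3) at most one line $y\cdot x=a$ is dangerous, and Lemma 2 with $K\le1$, $s=1$ moves her to a positive distance from it. So $\mathrm{Bad}_\theta$ is $\frac14$-winning for all weights whenever $\theta$ lies on a rational line. The guess passes this test for a dense set of $\theta$.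

## 3. Statement of the results

A set is *residual* if it contains a dense $G_\delta$ subset of $\mathbb R^2$. By Baire's theorem such a set is dense and nonempty. It is also uncountable: the complement of a countable set is residual, and two residual sets have a residual, hence nonempty, intersection.

**Theorem 1.** Let $k_1,k_2>0$, $k_1+k_2=1$, $k_1\ne k_2$. There is a residual (so nonempty, dense, uncountable) set $G\subset\mathbb R^2$ such that for every $\theta\in G$:

1. $\mathrm{Bad}_\theta(\mathbf k,2,1)$ is not $(\alpha,\beta)$-winning for any $\alpha,\beta\in(0,1)$ with $2\beta<1+\alpha\beta$ (in particular for no $\alpha\in(0,1)$, $\beta\le\frac12$), because Bob can force the outcome outside this set. Hence it is not $\alpha$-winning for any $\alpha>0$.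
2. $\mathbb R^2\setminus\mathrm{Bad}_\theta(\mathbf k,2,1)$ is $\alpha$-winning for every $\alpha\in(0,\frac12]$.

**Theorem 2.** If $k_1=k_2=\frac12$, then $\mathrm{Bad}_\theta(\mathbf k,2,1)$ is $\frac14$-winning for every $\theta$.

That the set in Theorem 2 is winning is known: Einsiedler–Tseng, J. reine angew. Math. 660 (2011); Moshchevitin, Moscow Math. J. 11 (2011). We prove it in full, because its proof shows where unequal weights cause trouble.

So the guess is false. For fixed $\mathbf k$, the statement "$\mathrm{Bad}_\theta(\mathbf k,2,1)$ is winning for all $\theta$" holds if and only if $k_1=k_2$. The tests of Section 2 do not reach the bad $\theta$: by those tests and the Harrap–Moshchevitin theorem, $G$ contains no point on a rational line and no point of $\mathrm{Bad}(\mathbf k,2,1)$.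

**Remark.** If $2\beta\ge1+\alpha\beta$, every dense set $S$ is $(\alpha,\beta)$-winning. Alice centers $W_1$ at some $a\in S$ close to the center of $B_1$. If $W_j$ is centered at $a$, the center of $B_{j+1}$ is within $(1-\beta)\rho(W_j)$ of $a$, and $1-\beta\le(1-\alpha)\beta$ is the same as $1+\alpha\beta\le2\beta$. So this distance is at most $(1-\alpha)\rho(B_{j+1})$ and she can center $W_{j+1}$ at $a$ again. The outcome is $a$. Thus the range in Theorem 1(1) cannot be enlarged by an argument that is valid for dense sets.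

## 4. Equal weights: dodging the record lines

*Proof of Theorem 2.* Let $k_1=k_2=\frac12$, $\alpha=\frac14$, let $\beta\in(0,1)$ be arbitrary and put $\lambda=4/\beta=(\alpha\beta)^{-1}$, so each round divides the radius of Bob's ball by $\lambda$. If $y\cdot\theta\in\mathbb Z$ for some nonzero $y\in\mathbb Z^2$, we are done by Section 2. Assume there is no such $y$, and put $\zeta(y)=\|y\cdot\theta\|>0$ for $y\in\mathbb Z^2\setminus\{0\}$. Inequality (1) suggests the plan: keep $\|y\cdot x\|$ bounded below for those $y$ for which $\zeta(y)$ is unusually small.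

**Step 1: the record vectors.** This step selects the lines to be dodged. Let $y_1$ minimize $\zeta$ among $|y|=1$. Given $y_n$, put $\zeta_n=\zeta(y_n)$, and let $y_{n+1}$ be a vector of minimal Euclidean norm among those nonzero $y$ with $\zeta(y)<\zeta_n$, and of minimal $\zeta$ among the candidates of that norm. Such vectors exist since $\zeta$ takes arbitrarily small values, by Minkowski's theorem. Put $X_n=|y_n|$. By construction no $y\ne0$ with $|y|<X_{n+1}$ has $\zeta(y)<\zeta_n$. The $X_n$ are strictly increasing: $\zeta(y_{n+1})<\zeta_n$ is smaller than all earlier record values, so $X_{n+1}\ge X_n$, and equality is excluded by the minimality of $\zeta(y_n)$ among vectors of its norm. As $X_n^2\in\mathbb Z$, also $X_n\to\infty$.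

Consider the convex symmetric set of $(y,p)\in\mathbb R^3$ with $|y|<X_{n+1}$ and $|y\cdot\theta+p|<\zeta_n$. It has volume $2\pi X_{n+1}^2\zeta_n$. If this exceeded $8$, Minkowski's theorem would give a nonzero integer point $(y,p)$ in it. As $\zeta_n\le\frac12$, $y=0$ would force $p=0$; so $y\ne0$, $|y|<X_{n+1}$ and $\zeta(y)<\zeta_n$, which is impossible. Hence $\zeta_nX_{n+1}^2\le4/\pi$, and
$$\zeta_nX_{n+1}^2<2\qquad(n\ge1).\tag{4}$$
In particular $\zeta_n\to0$.

**Step 2: few records at each scale.** This step bounds the number of lines Alice meets at one time. Write $v_n=(y_n,p_n)\in\mathbb Z^3$ with $|y_n\cdot\theta+p_n|=\zeta_n$. Among the $65$ vectors $v_n,\dots,v_{n+64}$ two, $v_a$ and $v_b$ with $a<b$, are congruent modulo $4$. Let $u=(v_a-v_b)/4\in\mathbb Z^3$, with first two coordinates $y_u$. As $|y_a|\ne|y_b|$, $y_u\neq0$. Moreover $\zeta(y_u)\le(\zeta_a+\zeta_b)/4\le\zeta_a/2<\zeta_a$. By Step 1, $X_{a+1}\le|y_u|\le(X_a+X_b)/4\le X_b/2$. Thus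
$$X_{n+64}\ge X_b\ge2X_{a+1}\ge2X_n.$$
Consequently
$$\text{an interval }[C,C\Lambda)\text{ with }\Lambda\ge1\text{ contains at most }64(\log_2\Lambda+1)\text{ of the }X_n.\tag{5}$$
Indeed, if it contains $X_n,\dots,X_{n+N-1}$ and $j=\lfloor(N-1)/64\rfloor$, then $2^jX_n\le X_{n+64j}<C\Lambda\le\Lambda X_n$, so $j<\log_2\Lambda$, and $N\le64(j+1)$.

**Step 3: Alice's strategy.** This step arranges that she dodges all record lines in turn. Let $r_0=\rho(B_1)$ and $K_0=\#\{n:X_n<1/(4r_0)\}<\infty$. Choose $T=2s$ with
$$(2/3)^{s}\max\big(K_0,\ 64(T\log_2\lambda+1)\big)<1,$$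
which is possible because the exponential wins. Put $r_j=r_0\lambda^{-jT}$. Stage $j\ge0$ consists of $T$ rounds, starting from Bob's ball of radius $r_j$. In it Alice treats the $n$ with $1/(4r_{j-1})\le X_n<1/(4r_j)$ (for $j=0$: all $n$ with $X_n<1/(4r_0)$). For $j\ge1$ there are at most $64(T\log_2\lambda+1)$ of them by (5), since $r_{j-1}/r_j=\lambda^T$. For each, $2r_jX_n<\frac12$, so by (3) there is at most one dangerous line $y_n\cdot x=a$. By Lemma 2 she ends the stage at distance at least $r_{j+1}/16$ from all these lines. The distance from $x$ to the line is $|y_n\cdot x-a|/X_n$, and all other integers are at distance at least $\frac14$ from $y_n\cdot x$. So for the outcome $x$,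
$$\|y_n\cdot x\|\ge\min\big(\tfrac14,\ X_nr_{j+1}/16\big).$$
For $j\ge1$ we have $X_n\ge1/(4r_{j-1})$, and the right side is at least $\min(\frac14,\lambda^{-2T}/64)$. Stage $0$ concerns finitely many $n$, each with a positive bound. Every $n$ is treated in some stage. So there is $\eta\in(0,\frac14]$ with $\|y_n\cdot x\|\ge\eta$ for all $n$.

**Step 4: the outcome lies in $\mathrm{Bad}_\theta$.** Let $q\ne0$. By (1), $\eta\le|q|\zeta_n+2X_n\max_j\|q\theta_j-x_j\|$ for all $n$. Take the least $n$ with $|q|\zeta_n\le\eta/2$. If $n\ge2$, then by (4) $|q|>\eta/(2\zeta_{n-1})\ge\eta X_n^2/4$, so $X_n\le2(|q|/\eta)^{1/2}$. If $n=1$, then $X_1=1\le|q|^{1/2}$, and the same bound holds. Hence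
$$|q|^{1/2}\max_j\|q\theta_j-x_j\|\ \ge\ |q|^{1/2}\,\frac{\eta}{4X_n}\ \ge\ \frac{\eta^{3/2}}8>0 .\qquad\blacksquare$$

## 5. The count that fails for unequal weights

Let us try to run the same proof for $k_1>k_2$. The natural size of $y\in\mathbb Z^2$ is now $N(y)=\max(|y_1|^{1/k_1},|y_2|^{1/k_2})$. Define records with $N$ in place of the Euclidean norm, starting from $N(y)=1$, and let $N_n=N(y_n)$. Assume again that $\theta$ is on no rational line.

Almost everything survives. Minkowski's theorem for the box $|y_1|<N_{n+1}^{k_1}$, $|y_2|<N_{n+1}^{k_2}$, $|y\cdot\theta+p|<\zeta_n$ of volume $8N_{n+1}\zeta_n$ gives $\zeta_nN_{n+1}\le1$. Step 4 survives: if $\|y_n\cdot x\|\ge\eta$ for all $n$, with $\eta\le\frac14$, if $c=\max_j|q|^{k_j}\|q\theta_j-x_j\|$, and if $n$ is least with $|q|\zeta_n\le\eta/2$, then $N_n\le2|q|/\eta$ and (1) gives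
$$\frac\eta2\le\sum_j|y_{n,j}|\,c\,|q|^{-k_j}\le c\sum_j(N_n/|q|)^{k_j}\le\frac{4c}\eta ,\qquad\text{so } c\ge\eta^2/8 .$$
The argument modulo $4$ survives too: $N(y_u)\le2^{-1/k_1}N_b\le N_b/2$, so $N_{n+64}\ge2N_n$.

What does not survive is Step 3. The game is played with round balls, and the lines $y_n\cdot x=a$ matter when the radius is about $1/|y_n|$, with the *Euclidean* norm. If $|y|\in[L,2L]$, then all we know is
$$(L/\sqrt2)^{1/k_1}\le N(y)\le(2L)^{1/k_2},$$
and the ratio of the two ends is a constant times $L^{1/k_2-1/k_1}$, which is unbounded. So the doubling of $N_n$ bounds the number of records with $|y|\in[L,2L]$ only by a multiple of $\log L$, while Alice needs a bound independent of $L$ when she fixes $T$. There is room for many vectors $y=(\ell,b)$ with $\ell\in[L,2L]$ and $|b|$ anywhere between $L^{k_2/k_1}$ and $L$. Their lines are nearly vertical and all become relevant at the same moment of the game. We shall show that such crowds of lines really occur for most $\theta$, and that they cannot be dodged.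

From now on $k_1>k_2$. This is no loss in Theorem 1: swapping the coordinates preserves balls and residual sets and exchanges the weights. Put
$$\kappa=k_2/k_1\in(0,1),\qquad 1+\kappa=1/k_1,\qquad k_2<\tfrac12<k_1 .$$

## 6. Hitting one of many nearly vertical strips

We change sides. Call *Hitter* the player who wants the outcome outside $\mathrm{Bad}_\theta$ and *Opponent* the other one. Hitter's moves multiply the radius by $h$, Opponent's by $g$. In Theorem 1(1) Hitter is Bob and $(h,g)=(\beta,\alpha)$; in Theorem 1(2) Hitter is Alice and $(h,g)=(\alpha,\beta)$. In both cases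
$$2h<1+gh.\tag{6}$$
In case (1) this is the hypothesis; in case (2), $2\alpha\le1<1+\alpha\beta$. A round is now a move of Hitter followed by a move of Opponent.

Hitter would like to end in a strip $\|y\cdot x\|\le\delta$ with $\delta$ small. With one fixed $y$ this does not work in general. Suppose Hitter is Bob and Alice plays with $\alpha=\frac14$. If $B_1$ has radius at least $1/(4|y|)$, at the first moment when Bob's ball has radius $r<1/(4|y|)$ we have $r\ge1/(4\lambda|y|)$ with $\lambda=4/\beta$. By (3) at most one line is dangerous, and Lemma 1 gives $\|y\cdot x\|\ge\min(\frac14,|y|r/16)\ge\beta/256$. So a single strip with $\delta<\beta/256$ is dodged. Similarly, by Lemma 2, a fixed number of vectors $y$ of comparable length is dodged once $\delta$ is small in terms of that number and $\beta$. Hitter therefore needs families of strips that become larger as $\delta$ becomes smaller.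

The mechanism that uses such a family has two parts. First, in a bounded number of rounds Hitter can steer between $2^J$ different places, well separated in the first coordinate, although he does not control exactly where they are. Second, whatever these places are, *some* frequency $t\in[1,2]$ makes the numbers $tu$ (with $u$ the rescaled first coordinates) dense modulo 1. Call a finite set *$\tau$-dense mod 1* if every $\phi\in\mathbb R$ satisfies $\|u-\phi\|\le\tau$ for some $u$ in the set; for example $\{0,\frac13,\frac23\}$ is $\frac16$-dense mod 1. The choice of $t$ matters: for $u_j=j$ and $t=1$ all $tu_j$ are $0$ mod 1.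

**Lemma 3.** Let $0<\delta<1$, $M\ge2$, $M\delta^2>128(2+\ln M)$, and let $u_1,\dots,u_M\in\mathbb R$ be pairwise at distance at least $1$. Then there is $t\in[1,2]$ for which $\{tu_j\}_j$ is $\delta/8$-dense mod 1.

*Proof.* We compare the mean square deviation of a smoothed counting function, which is large for every bad $t$, with its average over $t$, which is small. Put $e(z)=e^{2\pi iz}$ and $\psi(\phi)=\max(0,1-16\|\phi\|/\delta)$ on $\mathbb R/\mathbb Z$. This is a triangle of height $1$ supported on $\|\phi\|\le\delta/16$, so $\hat\psi(0)=\int\psi=\delta/16$, and $\sum_\nu|\hat\psi(\nu)|^2=\int\psi^2\le\int\psi=\delta/16$. Let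
$$G_t(\phi)=\sum_{j=1}^M\psi(tu_j-\phi),\qquad S_\nu(t)=\sum_{j=1}^Me(\nu tu_j).$$
The mean of $G_t$ is $M\delta/16$. Suppose $t$ fails. Then there is $\phi_0$ with $\|tu_j-\phi_0\|>\delta/8$ for all $j$. If $\|\phi-\phi_0\|\le\delta/16$, then $\|tu_j-\phi\|>\delta/16$ for all $j$, so $G_t(\phi)=0$. This is a set of measure $\delta/8$, and
$$\int_0^1\Big|G_t-\frac{M\delta}{16}\Big|^2d\phi\ \ge\ \frac\delta8\Big(\frac{M\delta}{16}\Big)^2 .$$
The Fourier coefficient of $G_t$ at $-\nu$ is $\hat\psi(\nu)S_\nu(t)$, so by Parseval the left side equals $\sum_{\nu\ne0}|\hat\psi(\nu)|^2|S_\nu(t)|^2$. For $\nu\ne0$ we expand the square and integrate each exponential: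
$$\int_1^2|S_\nu(t)|^2dt\le M+\sum_{j\ne j'}\frac1{\pi|\nu|\,|u_j-u_{j'}|} .$$
Order the $u_j$ increasingly; then $|u_j-u_{j'}|\ge|j-j'|$, and $\sum_{j\ne j'}|j-j'|^{-1}\le2M\sum_{d=1}^{M-1}\frac1d\le2M(1+\ln M)$. So the integral is at most $M+\frac2\pi M(1+\ln M)\le M(2+\ln M)$. If every $t\in[1,2]$ failed, integrating over $t$ would give
$$\frac\delta8\Big(\frac{M\delta}{16}\Big)^2\le\frac\delta{16}M(2+\ln M),\qquad\text{that is,}\qquad M\delta^2\le128(2+\ln M),$$
against the hypothesis. $\square$

**Pushes.** This is the steering. Put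
$$\mu=gh,\qquad\gamma=1-2h+gh .$$
By (6) $\gamma>0$, and $\gamma=1-h(2-g)<1$. Fix an integer $N\ge1$ with $\mu^N\le\gamma/2$. (For $h=g=\frac12$: $\mu=\gamma=\frac14$ and $N=2$ works.) Suppose Hitter is to move in a ball of center $c$ and radius $\rho$. In a *push of sign $\pm$* he takes the ball of radius $h\rho$ centered at $c\pm(1-h)\rho e_1$, where $e_1=(1,0)$; this lies in the given ball. Opponent's center is within $(h-gh)\rho$ of Hitter's. So after the round the first coordinate of the center has moved by at least $(1-h)\rho-(h-gh)\rho=\gamma\rho$ in direction $\pm$, and the radius is $\mu\rho$. After $N$ pushes of sign $+$ the first coordinate of the center has grown by at least $\gamma\rho$, and the radius is $\mu^N\rho\le\gamma\rho/2$. So all points of the ball have first coordinate at least $c_1+\gamma\rho/2$. After $N$ pushes of sign $-$ all points have first coordinate at most $c_1-\gamma\rho/2$. We call $N$ pushes of equal sign a *macro-push*. Whatever Opponent does, the two macro-pushes from the same ball lead to balls separated by at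 least $\gamma\rho$ in the first coordinate. A *neutral* round is one in which Hitter plays a concentric ball; it multiplies the radius by $\mu$.

## 7. Blocks, and why they beat Opponent

The strips that we need must satisfy three demands. The frequencies must come close to every $t\in[1,2]$, because Lemma 3 only says that some $t$ is good. The vectors $y=(\ell,b)$ must have $|b|$ much smaller than $L$, because pushes control only the first coordinate. And being in a strip must imply a good approximation by some $q\theta$. For $i\ge1$ fix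
$$\varepsilon_i=2^{-i-2},\quad\delta_i=\varepsilon_i^3,\quad\text{an integer }J_i\ge i\text{ with }2^{J_i}\delta_i^2>128(2+J_i),\quad R_i=e^{J_i^2}.$$

**Definition 3.** With $(\varepsilon,\delta,R)=(\varepsilon_i,\delta_i,R_i)$, an *$i$-block for $\theta$* is an integer $L\ge R^2$ together with a finite family $y_n=(L_n,b_n)\in\mathbb Z^2$ such that

* (B1) $L\le L_n\le2L$, and each $t\in[1,2]$ is within $\delta/(8R)$ of some $L_n/L$;
* (B2) $|b_n|R\le\delta L/8$;
* (B3) for every $n$ and every $x$ with $\|y_n\cdot x\|\le\delta$ there is an integer $q\ge1$ with $\max_jq^{k_j}\|q\theta_j-x_j\|<4\varepsilon$.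

To get a feeling for (B3), take $i=1$, so $\varepsilon=\frac18$, $4\varepsilon=\frac12$, $\delta=\frac1{512}$, and take $\theta=(\frac15,-\frac25)$ with the single vector $y=(2,1)$. The points $q\theta$, $1\le q\le5$, modulo $\mathbb Z^2$, lie on the lines $2z_1+z_2\in\mathbb Z$. Together with their integer translates they occur on each such line with spacing $(\frac15,-\frac25)$: on $2z_1+z_2=a$ we have $z\equiv q\theta$ for $z=(\frac q5,a-\frac{2q}5)$, $q\in\mathbb Z$. If $|2x_1+x_2-a|\le\delta$, first move $x$ vertically by at most $\delta$ onto the line, then along the line to the nearest of these points. This gives $1\le q\le5$ with $\|q\theta_1-x_1\|\le\frac1{10}$ and $\|q\theta_2-x_2\|\le\frac15+\frac1{512}$. As $5^{k_1}<5$ and $5^{k_2}<\sqrt5$, both weighted quantities are less than $\frac12$: the first is below $\frac5{10}$, the second below $\sqrt5\,(\frac15+\frac1{512})<0.46$. So the condition in (B3) holds for this $y$. Of course (B1) fails badly.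

**Proposition 1.** For each $i$ and each nonempty open $O\subset\mathbb R^2$ there are $\theta^\circ\in O$ and a neighborhood of $\theta^\circ$ all of whose points have an $i$-block.

**Proposition 2.** If $\theta$ has an $i$-block for every $i$, then (1) and (2) of Theorem 1 hold for $\theta$.

These give Theorem 1: let $O_i$ be the interior of the set of $\theta$ that have an $i$-block. It is open, and dense by Proposition 1. So $G=\bigcap_iO_i$ is residual by Baire's theorem, and Proposition 2 applies to every $\theta\in G$.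

We prove Proposition 2 now. All is contained in the following lemma.

**Lemma 4.** Let $\theta$ have an $i$-block for every $i$. From any position with Hitter to move in a ball of radius $\rho_*$, for every sufficiently large $i$ Hitter can force, within a fixed finite number of rounds, a ball contained in $\{x:\|y_n\cdot x\|\le\delta_i\}$ for some $y_n$ of the $i$-block of $\theta$.

*Proof.* Write $\delta,J,R$ for $\delta_i,J_i,R_i$.

**Step 1: waiting for the right scale.** We want Hitter's $J$ macro-pushes to separate by $1/L$ at the last of them. Since $J_i\ge i\to\infty$ and $R=e^{J^2}$, for all large $i$ we have $\mu^{-NJ}/\gamma\le R$ and $R\rho_*\ge1$. Then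
$$\gamma\mu^{N(J-1)}\rho_*L\ \ge\ \gamma\mu^{NJ}\rho_*L\ \ge\ R^{-1}R^2\rho_*\ \ge\ 1 .$$
Each neutral round multiplies the left side by $\mu$. So after a certain number of neutral rounds the radius $\rho$ satisfies
$$1\le\gamma\mu^{N(J-1)}\rho L<\mu^{-1},\qquad\text{hence}\qquad\rho\le\frac{\mu^{-NJ}}{\gamma L}\le\frac RL .\tag{7}$$
Let $x^0$ be the center of the ball at this moment.

**Step 2: a finite game, against a known strategy.** Consider the game of finite length that consists of $J$ macro-pushes, with signs chosen by Hitter, followed by neutral rounds until the radius is at most $\delta/(24L)$. The number of rounds is fixed, since the radii do not depend on the choices. Hitter wins it if the final ball is contained in $\{x:\|y_n\cdot x\|\le\delta\}$ for some $n$. We first show that every strategy of Opponent is beaten by some sequence of signs. Fix a strategy of Opponent. Each $s\in\{\pm1\}^J$ then produces a final ball $D_s$. Let $s\ne s'$ first differ at the $a$-th macro-push. Up to then the two plays coincide, and the common ball has radius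 $\mu^{N(a-1)}\rho$. So $D_s$ and $D_{s'}$ are separated in the first coordinate by at least $\gamma\mu^{N(a-1)}\rho\ge\gamma\mu^{N(J-1)}\rho\ge1/L$, by (7). Write the center of $D_s$ as $x^0+w^s/L$; then $|w^s|\le\rho L\le R$. Put $u_s=w_1^s$. These are $2^J$ numbers, pairwise at distance at least $1$, with $|u_s|\le R$.

Lemma 3 applies with $M=2^J$, as $\ln M\le J$. It gives $t\in[1,2]$ with $\{tu_s\}$ $\delta/8$-dense mod 1. By (B1) choose $n$ with $|L_n/L-t|\le\delta/(8R)$. As $|u_s|\le R$, the numbers $(L_n/L)u_s$ differ from $tu_s$ by at most $\delta/8$, so they are $\delta/4$-dense mod 1. Choose $s$ with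
$$\|y_n\cdot x^0+(L_n/L)u_s\|\le\delta/4 .$$
At the center of $D_s$,
$$y_n\cdot\Big(x^0+\frac{w^s}L\Big)=y_n\cdot x^0+\frac{L_n}Lu_s+\frac{b_n}Lw_2^s,\qquad\Big|\frac{b_nw_2^s}L\Big|\le\frac{|b_n|R}L\le\frac\delta8$$
by (B2). By (B1) and (B2), $|y_n|\le2L+L=3L$, so on $D_s$ the form $y_n\cdot x$ differs from its value at the center by at most $3L\cdot\delta/(24L)=\delta/8$. Hence $\|y_n\cdot x\|\le\frac\delta4+\frac\delta8+\frac\delta8=\frac\delta2$ on $D_s$, and Hitter wins this play.

**Step 3: removing the knowledge of Opponent's strategy.** The signs $s$ in Step 2 depended on Opponent's whole strategy, which Hitter does not know. But the game is finite in length, so it is determined. In detail: "Hitter can force a win" means that there is a first move of Hitter such that for every reply there is a second move such that for every reply, and so on, the final ball is in the target. The negation reads: for every first move of Hitter there is a reply such that for every second move there is a reply, and so on, for which the final ball is not in the target.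 Choosing such replies gives a strategy of Opponent that beats all plays of Hitter. By Step 2 no such strategy exists. So Hitter can force a win. $\square$

*Proof of Proposition 2.* Hitter applies Lemma 4 again and again, with $i_1<i_2<\cdots$, where each $i_{l+1}$ is large enough for the radius of the position then reached. (When Hitter is Bob, he chooses $B_1$ arbitrarily, and the first position is Alice's ball $W_1$.) The outcome $x$ lies in all the balls. So for infinitely many $i$ we have $\|y_n\cdot x\|\le\delta_i$ for some $y_n$ of the $i$-block. By (B3) there is $q\ge1$ with $\max_jq^{k_j}\|q\theta_j-x_j\|<4\varepsilon_i$. As $\varepsilon_i\to0$, $x\notin\mathrm{Bad}_\theta(\mathbf k,2,1)$.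

With Hitter equal to Bob this is Theorem 1(1): for $2\beta<1+\alpha\beta$ no strategy of Alice guarantees an outcome in $\mathrm{Bad}_\theta$; for any $\alpha$ one may take $\beta\le\frac12$, so $\mathrm{Bad}_\theta$ is not $\alpha$-winning. With Hitter equal to Alice, $\alpha\le\frac12$ and any $\beta$ are allowed, which is Theorem 1(2). $\square$

## 8. How the orbit of a rational point fills strips

It remains to construct blocks. We first look at one strip and one rational point, as in the toy example, and read off which sizes make (B3) true. For $y,y'\in\mathbb Z^2$ with $\det(y,y')\ne0$ the set $\Gamma=\{z\in\mathbb R^2:y\cdot z\in\mathbb Z,\ y'\cdot z\in\mathbb Z\}$ is the inverse image of $\mathbb Z^2$ under the matrix with rows $y,y'$. So it is a lattice of covolume $1/|\det(y,y')|$ that contains $\mathbb Z^2$.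

**Lemma 5.** Let $y=(\ell,b)$ and $y'$ be in $\mathbb Z^2$ with $b\ne0$ and $q_0=|\det(y,y')|\ge1$, and suppose $P\in\mathbb R^2$ satisfies $\Gamma=\mathbb Z^2+\mathbb ZP$ for the lattice above. If $\|y\cdot x\|\le\delta$, there is an integer $1\le q\le q_0$ with
$$\|qP_1-x_1\|\le\frac{|b|}{2q_0},\qquad\|qP_2-x_2\|\le\frac\delta{|b|}+\frac{|\ell|}{2q_0} .$$

*Proof.* Let $|y\cdot x-a_0|\le\delta$, $a_0\in\mathbb Z$. Move vertically onto the line: $x'=x-(0,(y\cdot x-a_0)/b)$ satisfies $y\cdot x'=a_0$. Moving from $x'$ by $\omega(b,-\ell)/q_0$ does not change $y\cdot z$ and changes $y'\cdot z$ by $\pm\omega$, since $y'\cdot(b,-\ell)=\pm q_0$. So for some $|\omega|\le\frac12$ the point $z=x'+\omega(b,-\ell)/q_0$ lies in $\Gamma$. The group $\Gamma/\mathbb Z^2$ has order $q_0$ and is generated by $P$. Hence $z\equiv qP$ modulo $\mathbb Z^2$ for some $1\le q\le q_0$. Finally $|z_1-x_1|\le|b|/(2q_0)$ and $|z_2-x_2|\le\delta/|b|+|\ell|/(2q_0)$. $\square$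

Multiply by $q^{k_1}\le q_0^{k_1}$ and $q^{k_2}\le q_0^{k_2}$. Apart from constants, (B3) for $\theta=P$ holds if $|b|<\varepsilon q_0^{k_2}$, $\delta q_0^{k_2}<\varepsilon|b|$ and $\ell<\varepsilon q_0^{k_1}$. With $\delta=\varepsilon^3$ the first two read
$$\varepsilon^2q_0^{k_2}<|b|<\varepsilon q_0^{k_2} .$$
Let $\ell\approx L$ and write $q_0=d\,L^{1/k_1}$; then $q_0^{k_1}=d^{k_1}L$ and $q_0^{k_2}=d^{k_2}L^{\kappa}$. So we want $d$ large but bounded independently of $L$, and $|b|$ of size about $d^{k_2}L^\kappa$. For $\kappa<1$ such a $b$ is much smaller than $L$, as (B2) demands. This is where $k_1\ne k_2$ enters.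

One pair $y,y'$ gives one strip. A block needs many vectors $y_n$ and *one* $\theta$. We use a chain $v_1,v_2,v_3,\dots$ of vectors in $\mathbb Z^3$ in which every three consecutive ones form a basis of $\mathbb Z^3$, regarding $v=(y,p)\in\mathbb Z^2\times\mathbb Z$ as the affine form
$$v(\theta)=y\cdot\theta+p .$$
The common zero $P_n$ of $v_n$ and $v_{n+1}$ serves the vector $y_n$, and if the determinants grow fast, the points $P_n,P_{n+1},\dots$ are so close together that the last one serves all the vectors. The recursion $v_{n+1}=v_{n-2}+f_nv_{n-1}+l_nv_n$ preserves the basis property and has two free integers. Choosing $l_n$ brings $L_{n+1}/L$ near a target if $f_n$ is in a suitable, relatively dense, set of integers; and the size of $f_n$ sets the size of the next determinant.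

## 9. Constructing a block near any point: proof of Proposition 1

Fix $i$ and write $\varepsilon,\delta,R$. So $\varepsilon\le\frac18$, $\delta=\varepsilon^3$. Below, $L$ is a large integer, chosen last. "Bounded" means bounded independently of $L$.

**Step 1: targets for the frequencies.** This step fixes the values $s_n$ that $L_n/L$ should approximate, and the tolerances. Let $\sigma=\delta/(32R)$. Choose $m\ge3$ and $s_1,\dots,s_{m+1}\in(1,2)$ with $s_n/s_{n+1}\notin\mathbb Q$ for $1\le n\le m$, such that each $t\in[1,2]$ is within $2\sigma$ of one of $s_3,\dots,s_m$. This is possible: take points of a fine grid and move them one after another by tiny amounts, each time avoiding a countable set. Let $\eta_*=\min(\sigma,\min_n\mathrm{dist}(s_n,\{1,2\}))$, so $|t-s_n|\le\eta_*$ implies $t\in[1,2]$.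

**Lemma 6.** There are $\eta_1,\dots,\eta_{m+1}\in(0,\eta_*]$ and an integer $H\ge1$ such that for $2\le n\le m$, all $a,b\in\mathbb R$ with $|a-s_{n-1}|\le\eta_{n-1}$, $|b-s_n|\le\eta_n$, and all $\phi\in\mathbb R$: any $H$ consecutive integers contain an $f$ with $\|fa/b-\phi\|\le\eta_{n+1}/2$.

*Proof.* Put $\eta_{m+1}=\eta_*$, $\tau_{m+1}=\infty$. For $n=m,m-1,\dots,2$, given $\eta_{n+1}$ and $\tau_{n+1}$, do the following. As $s_{n-1}/s_n$ is irrational, there is $H_n$ such that $\{js_{n-1}/s_n:0\le j<H_n\}$ is $\eta_{n+1}/4$-dense mod 1. Choose $\tau_n>0$ such that $|a-s_{n-1}|,|b-s_n|\le\tau_n$ implies $|a/b-s_{n-1}/s_n|\le\eta_{n+1}/(4H_n)$. Set $\eta_n=\min(\eta_*,\tau_n,\tau_{n+1})$. Finally put $\eta_1=\min(\eta_*,\tau_2)$ and $H=\max H_n$. For each $n$ we have $\eta_{n-1}\le\tau_n$ and $\eta_n\le\tau_n$. So for $a,b$ as in the lemma and $0\le j<H_n$, $ja/b$ differs from $js_{n-1}/s_n$ by at most $\eta_{n+1}/4$, and $\{ja/b:0\le j<H_n\}$ is $\eta_{n+1}/2$-dense mod 1. Replacing $0,\dots,H_n-1$ by another block of consecutive integers translates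 this set mod 1, which does not affect density. $\square$

Put $A=\max(100,3(H+20))$ and $F=4\lceil A\rceil+8$. All numbers so far depend on $i$ and the $s_n$, not on $L$.

**Step 2: the first two vectors and the point $P_1\in O$.** This step starts the chain near a prescribed place. Choose $\varrho\in(0,1]$ and a square $(a,a+\varrho)\times(a',a'+\varrho)$ whose closed coordinatewise $\varrho$-neighborhood is in $O$. Let $L_1,L_2$ be integers nearest to $s_1L,s_2L$, let $b_1=1$, $b_2=\lceil L^\kappa\rceil$, $y_j=(L_j,b_j)$ and $D=L_1b_2-L_2b_1$. For $L$ large, $|L_j/L-s_j|\le\eta_j$ for $j=1,2$. Then $L_j\in[L,2L]$ and $L^\kappa\le b_2\le2L^\kappa$, so $L^{1+\kappa}-2L\le D\le4L^{1+\kappa}$, and for $L$ large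
$$\tfrac12L^{1+\kappa}\le D\le4L^{1+\kappa} .$$
For integers $r,j$ put $P=(r/D,\ j-L_1r/D)$. Then $y_1\cdot P=j$, and $y_2\cdot P=L_2r/D+b_2j-b_2L_1r/D=b_2j-r$. (For $y_1=(2,1)$, $y_2=(1,3)$, $r=1$, $j=0$ this is $D=5$ and $P=(\frac15,-\frac25)$, the toy example.)

We look for $r$ coprime to $D$ with $P$ in the square. For real $r\in(aD,(a+\varrho)D)$ the quantity $L_1r/D$ runs over $(aL_1,(a+\varrho)L_1)$. The second coordinate of $P$ is in $(a',a'+\varrho)$ if and only if $L_1r/D\in(j-a'-\varrho,\ j-a')$. The latter interval is contained in the former if $aL_1+a'+\varrho\le j\le(a+\varrho)L_1+a'$. This range for $j$ has length $\varrho L_1-\varrho\ge1$ when $\varrho L_1\ge2$, so such an integer $j$ exists for $L$ large. Fix it. Then $P$ is in the square for all $r$ in an open interval $\mathcal I$ of length $\ell_0=\varrho D/L_1\ge\varrho L^\kappa/4$. By inclusion–exclusion over the $2^{\omega(D)}$ squarefree divisors of $D$ (where $\omega(D)$ is the number of prime divisors), each with an error of at most $1$ in counting multiples in $\mathcal I$,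 the number of integers in $\mathcal I$ coprime to $D$ is at least
$$\ell_0\prod_{p\mid D}\Big(1-\frac1p\Big)-2^{\omega(D)}\ \ge\ 2^{-\omega(D)}\ell_0-2^{\omega(D)},$$
which is positive if $\ell_0>4^{\omega(D)}$. Now for every $\nu>0$ we have $2^{\omega(D)}\le2^{2^{1/\nu}}D^\nu$: a prime $p\ge2^{1/\nu}$ satisfies $2\le p^\nu$, and there are fewer than $2^{1/\nu}$ smaller primes. With $\nu=\kappa/8$, $4^{\omega(D)}=O(D^{\kappa/4})=O(L^{(1+\kappa)\kappa/4})=O(L^{\kappa/2})$, which is smaller than $\ell_0$ for $L$ large. Fix $r\in\mathcal I$ coprime to $D$ and let $P_1=P$.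

**Step 3: a basis of $\mathbb Z^3$ to start the recursion.** Put $v_j=(y_j,-y_j\cdot P_1)\in\mathbb Z^3$ for $j=1,2$. Consider the homomorphism $y\mapsto y\cdot P_1$ mod 1 on $\mathbb Z^2$. Its image is generated by $r/D$ and $-L_1r/D$, hence by $r/D$, and has order $D$ because $\gcd(r,D)=1$. So its kernel has index $D$ in $\mathbb Z^2$. The kernel contains $y_1,y_2$, and $\det(y_1,y_2)=D$; so $y_1,y_2$ is a basis of the kernel. A vector $v=(y,p)\in\mathbb Z^3$ has $v(P_1)=0$ exactly when $y$ is in the kernel and $p=-y\cdot P_1$. Hence $v_1,v_2$ is a basis of $\{v\in\mathbb Z^3:v(P_1)=0\}$. This sublattice is saturated (if a nonzero integer multiple of $v\in\mathbb Z^3$ is in it, so is $v$), so its basis extends to a basis $v_0,v_1,v_2$ of $\mathbb Z^3$. Adding integer multiples of $v_1,v_2$ to $v_0$, we may assume that the first two coordinates $y_0$ of $v_0$ satisfy $y_0=sy_1+s'y_2$ with $s,s'\in[0,1)$.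

**Step 4: the recursion and what it should achieve.** For $2\le n\le m$ put
$$v_{n+1}=v_{n-2}+f_nv_{n-1}+l_nv_n$$
with integers $f_n,l_n$ to be chosen. Then $v_{n-1},v_n,v_{n+1}$ is a basis of $\mathbb Z^3$ for $1\le n\le m$, by induction. Write $v_n=(L_n,b_n,p_n)$, $y_n=(L_n,b_n)$, and normalize:
$$t_n=\frac{L_n}L,\quad c_n=\frac{b_n}{L^\kappa},\quad B_n=|c_n|,\quad V_n=(t_n,c_n),\quad D_n=\det(V_n,V_{n+1}),\quad d_n=|D_n|,$$
$$q_n=|L_nb_{n+1}-L_{n+1}b_n|=d_nL^{1+\kappa}=d_nL^{1/k_1} .$$
By Step 2, $B_1=L^{-\kappa}\le\frac14$ for $L$ large, $1\le B_2\le2$, and $\frac12\le d_1=D_1\le4$. We choose $f_n,l_n$ such that for $2\le n\le m$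
$$|t_{n+1}-s_{n+1}|\le\eta_{n+1},\quad B_{n+1}\ge4B_n,\quad B_{n+1}\ge A,\quad\tfrac12B_{n+1}\le d_n\le3B_{n+1},\tag{8}$$
and for $3\le n\le m$
$$\varepsilon^2d_n^{k_2}<B_n<\varepsilon d_n^{k_2},\tag{9}$$
with all $B_n,d_n$ bounded. Condition (9) is the one found in Section 8, in normalized form.

**Step 5: choosing $f_n$ and $l_n$.** We go through the requirements for a given $n$, assuming that everything holds for smaller $n$.

*The condition on $t_{n+1}$.* We have $t_{n+1}=t_{n-2}+f_nt_{n-1}+l_nt_n$. Let $\phi=(s_{n+1}-t_{n-2})/t_n$. As $|t_{n-1}-s_{n-1}|\le\eta_{n-1}$ and $|t_n-s_n|\le\eta_n$, Lemma 6 says that any $H$ consecutive integers contain an $f_n$ with $\|f_nt_{n-1}/t_n-\phi\|\le\eta_{n+1}/2$. For a suitable integer $l_n$ then $|f_nt_{n-1}/t_n+l_n-\phi|\le\eta_{n+1}/2$. Multiplying by $t_n\le2$ gives $|t_{n+1}-s_{n+1}|\le\eta_{n+1}$. In particular $t_{n+1}\in[1,2]$. So within any $H$ consecutive integers we can choose $f_n$.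

*The last part of (8)* follows from $B_{n+1}\ge4B_n$. Indeed $D_n=t_nc_{n+1}-t_{n+1}c_n$ and $t_n,t_{n+1}\in[1,2]$, so
$$B_{n+1}-2B_n\le d_n\le2B_{n+1}+2B_n,\tag{10}$$
and the two ends are at least $\frac12B_{n+1}$ and at most $3B_{n+1}$. In particular $B_{n+1}\le2d_n$.

*The case $n=2$.* Choose $f_2\in\{F,\dots,F+H-1\}$ as above. As $V_0=sV_1+s'V_2$,
$$D_2=\det(V_2,V_0)+f_2\det(V_2,V_1)=-(s+f_2)D_1,\qquad\text{so}\qquad\frac{f_2}2\le d_2\le4(F+H) .$$
Then $2B_3\ge d_2-2B_2\ge f_2/2-4\ge2A$ by (10) and the choice of $F$. So $B_3\ge A\ge100>8\ge4B_2$.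

*The case $n\ge3$.* Here $D_n=\det(V_n,V_{n-2})-f_nD_{n-1}$, and
$$|\det(V_n,V_{n-2})|\le2(B_n+B_{n-2})\le4B_n\le8d_{n-1} .$$
Hence $\big|d_n-|f_n|d_{n-1}\big|\le8d_{n-1}$. Put $X_n=(B_n/\varepsilon)^{1/k_2}$ and $\Lambda=\varepsilon^{-1/k_2}$; as $\varepsilon\le\frac18$ and $1/k_2>2$, $\Lambda\ge16$. Taking $1/k_2$-th powers, (9) is equivalent to $X_n<d_n<\Lambda X_n$. It holds if
$$f_n\in\Big[\frac{X_n}{d_{n-1}}+9,\ \frac{\Lambda X_n}{d_{n-1}}-9\Big].$$
We check that this interval is long. As $B_n/\varepsilon\ge1$ and $1/k_2>2$, $X_n\ge(B_n/\varepsilon)^2\ge B_n^2$. By (8) for $n-1$, $d_{n-1}\le3B_n$. So $X_n/d_{n-1}\ge B_n/3\ge A/3\ge H+20$. The interval has length at least $15(H+20)-18\ge H+1$ and contains $H$ consecutive integers. Choose $f_n$ among them as above; then (9) holds. Finally, by (10) and $d_n>X_n\ge B_n^2$,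
$$B_{n+1}\ge\frac{d_n-2B_n}2\ge\frac{B_n(B_n-2)}2\ge49B_n,$$
since $B_n\ge100$. So $B_{n+1}\ge4B_n$ and $B_{n+1}\ge A$, and (8) holds for $n$.

*Boundedness* follows by induction from $d_2\le4(F+H)$, $B_{n+1}\le2d_n$ and $d_n<\Lambda X_n$.

We record two consequences. For $n\ge3$, $d_n>X_n\ge B_n^2\ge100B_n\ge2d_{n-1}$, so the $d_n$ at least double from $n=2$ on. Moreover
$$d_n>X_n\ge(B_n/\varepsilon)^2\ge10^4\varepsilon^{-2}\qquad(3\le n\le m).\tag{11}$$

**Step 6: the points $P_n$.** This step provides the hypothesis of Lemma 5 for each $n$ and computes the steps $P_{n+1}-P_n$. For $1\le n\le m$ let $w=v_n\times v_{n+1}$. Its third coordinate has $|w_3|=q_n\ne0$. Let $P_n=(w_1/w_3,w_2/w_3)$; this is the common zero of $v_n$ and $v_{n+1}$, and for $n=1$ it is the $P_1$ of Step 2. As $v_{n-1},v_n,v_{n+1}$ is a basis of $\mathbb Z^3$, $v_{n-1}\cdot w=\pm1$, so the coordinates of $w$ have no common divisor. If $qP_n\in\mathbb Z^2$, then $w_3$ divides $qw_1,qw_2,qw_3$, hence $q$. So $P_n$ has order exactly $q_n$ in $\mathbb R^2/\mathbb Z^2$, and $\mathbb Z^2+\mathbb ZP_n$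 is a lattice of covolume $1/q_n$. It is contained in
$$\Gamma_n=\{z\in\mathbb R^2:\ y_n\cdot z\in\mathbb Z,\ y_{n+1}\cdot z\in\mathbb Z\},$$
because $y_n\cdot P_n=-p_n$ and $y_{n+1}\cdot P_n=-p_{n+1}$. As $\Gamma_n$ has the same covolume,
$$\Gamma_n=\mathbb Z^2+\mathbb ZP_n .\tag{12}$$
Let $1\le n<m$. As $v_n\cdot(v_{n+1}\times v_{n+2})=\pm1$, we have $v_n(P_{n+1})=\pm1/q_{n+1}$, while $v_n(P_n)=0$. The form $v_{n+1}$ vanishes at both $P_n$ and $P_{n+1}$. So $y_{n+1}\cdot(P_{n+1}-P_n)=0$ and $y_n\cdot(P_{n+1}-P_n)=\pm1/q_{n+1}$. The first equation says that $P_{n+1}-P_n$ is a multiple of $(b_{n+1},-L_{n+1})$, and since $|y_n\cdot(b_{n+1},-L_{n+1})|=q_n$, the second gives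
$$P_{n+1}-P_n=\pm\frac{(b_{n+1},-L_{n+1})}{q_nq_{n+1}} .\tag{13}$$

**Step 7: the point $\theta^\circ$.** Put $\theta^\circ=P_m$. All $d_n\ge\frac12$, and $|b_{n+1}|$ and $L_{n+1}$ are at most a bounded multiple of $L$. By (13) each coordinate of $\theta^\circ-P_1$ is $O(L^{1-2/k_1})$, which tends to $0$. So $\theta^\circ\in O$ for $L$ large. Next we show that $\theta^\circ$ is close enough to each $P_n$:
$$q_n^{1+k_j}\,|\theta_j^\circ-P_{n,j}|<\varepsilon\qquad(3\le n\le m,\ j=1,2).\tag{14}$$
For $n=m$ this is trivial; let $n<m$. We have $|b_{l+1}|/q_l=(B_{l+1}/d_l)L^{\kappa-1/k_1}\le2L^{-1}$, because $B_{l+1}\le2d_l$ and $\kappa-1/k_1=-1$; also $L_{l+1}\le2L$. Since the $d_l$, hence the $q_l$, at least double, (13) gives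
$$|\theta_1^\circ-P_{n,1}|\le\sum_{l=n}^{m-1}\frac2{Lq_{l+1}}\le\frac4{Lq_{n+1}}=\frac4{d_{n+1}}L^{-1-1/k_1},$$
$$|\theta_2^\circ-P_{n,2}|\le\sum_{l=n}^{m-1}\frac{2L}{q_lq_{l+1}}\le\frac{4L}{q_nq_{n+1}}=\frac4{d_nd_{n+1}}L^{1-2/k_1} .$$
Now $q_n^{1+k_1}=d_n^{1+k_1}L^{1/k_1+1}$ and $q_n^{1+k_2}=d_n^{1+k_2}L^{1/k_1+\kappa}$. In both products the powers of $L$ cancel; for the second, the exponent is $\kappa+1-1/k_1=0$. So the left sides of (14) are at most
$$\frac{4d_n^{1+k_1}}{d_{n+1}}\qquad\text{and}\qquad\frac{4d_n^{k_2}}{d_{n+1}} .$$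
By (9) for $n+1$ and (8), $d_{n+1}>(B_{n+1}/\varepsilon)^{1/k_2}\ge(d_n/(3\varepsilon))^{1/k_2}\ge d_n^{1/k_2}$, since $3\varepsilon<1$. The exponents satisfy
$$\frac1{k_2}-1-k_1=\frac{1-(1+k_1)(1-k_1)}{k_2}=\frac{k_1^2}{k_2}>k_1>\frac12,\qquad\frac1{k_2}-k_2>2-\frac12>1 .$$
As $d_n\ge1$, both quantities are at most $4d_n^{-1/2}$, which by (11) is at most $4\varepsilon/100<\varepsilon$. This proves (14).

**Step 8: the block.** The family is $y_n$, $3\le n\le m$. We verify Definition 3.

(B1): $t_n\in[1,2]$ means $L\le L_n\le2L$. As $|t_n-s_n|\le\eta_n\le\sigma$, each $t\in[1,2]$ is within $2\sigma+\sigma=3\sigma\le\delta/(8R)$ of some $t_n$.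

(B2): $|b_n|R/L=B_nRL^{\kappa-1}$. Since $B_n$ is bounded and $\kappa<1$, this is at most $\delta/8$ for $L$ large. Also $L\ge R^2$ for $L$ large.

(B3): Let $3\le n\le m$ and $\|y_n\cdot x\|\le\delta$. Since $B_n\ge100$, $b_n\ne0$. By (12) we may apply Lemma 5 to $y_n,y_{n+1},P_n$, with $q_0=q_n$. It gives $1\le q\le q_n$, and replacing $P_n$ by $\theta^\circ$ costs at most $q|\theta^\circ_j-P_{n,j}|$ in the $j$-th coordinate. So, by (14),
$$q^{k_1}\|q\theta_1^\circ-x_1\|\le q_n^{k_1}\frac{|b_n|}{2q_n}+q_n^{1+k_1}|\theta_1^\circ-P_{n,1}|<\tfrac12B_nd_n^{-k_2}+\varepsilon<2\varepsilon .$$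
Here we used $q_n^{k_1-1}|b_n|=q_n^{-k_2}|b_n|=B_nd_n^{-k_2}$, as $q_n^{k_2}=d_n^{k_2}L^\kappa$, and $B_nd_n^{-k_2}<\varepsilon$ from (9). Similarly
$$q^{k_2}\|q\theta_2^\circ-x_2\|\le q_n^{k_2}\Big(\frac\delta{|b_n|}+\frac{L_n}{2q_n}\Big)+q_n^{1+k_2}|\theta_2^\circ-P_{n,2}|<\frac{\delta d_n^{k_2}}{B_n}+\tfrac12t_nd_n^{-k_1}+\varepsilon<3\varepsilon .$$
Indeed $\delta d_n^{k_2}/B_n<\delta/\varepsilon^2=\varepsilon$ by (9), and $q_n^{k_2-1}L_n=q_n^{-k_1}L_n=t_nd_n^{-k_1}$, where by $d_n>X_n$ we have $d_n^{k_1}\ge(B_n/\varepsilon)^{k_1/k_2}\ge100/\varepsilon$, so $t_nd_n^{-k_1}\leq 2\varepsilon/100<\varepsilon$. So (B3) holds at $\theta^\circ$, with the better bound $3\varepsilon$ and with $q\le Q=\max_{3\le n\le m}q_n$.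

**Step 9: a neighborhood.** If $|\theta_j-\theta_j^\circ|<\varepsilon/Q^2$ for $j=1,2$, then $q^{k_j}\cdot q|\theta_j-\theta_j^\circ|<\varepsilon$ for all $1\le q\le Q$, since $1+k_j<2$. So (B3) holds for $\theta$ with the bound $4\varepsilon$. Conditions (B1) and (B2) do not involve $\theta$. Hence all these $\theta$ have the $i$-block $(L,(y_n)_{3\le n\le m})$. This proves Proposition 1 and, with Proposition 2 and the Baire argument of Section 7, Theorem 1. $\blacksquare$
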